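\title{Gaussian polytopes have cotype 2 for every number of vertices}

\begin{abstract}
Let $X_1,X_2,\dots$ be independent standard Gaussian vectors in $\mathbb R^n$. We prove that with probability at least $1-Ce^{-cn}$, for all $N\ge n$ at once, the norm on $\mathbb R^n$ with unit ball $\operatorname{conv}\{\pm X_1,\dots,\pm X_N\}$ has cotype $2$ with a universal constant. This answers a question posed by Huang and Tikhomirov. The proof views the space as a quotient of $\ell_1^N$, lifts a random signed sum to $\ell_1^N$, and controls the part of the lift that is linear in the signs.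
\end{abstract}

\section{The question and the result}\label{sec:intro}

A centrally symmetric convex body $\mathcal C\subset\mathbb R^n$ defines a norm, its Minkowski functional $\|x\|_{\mathcal C}=\inf\{\lambda>0:\lambda^{-1}x\in\mathcal C\}$. A normed space $\mathbf X$ has \emph{cotype $q\in[2,\infty)$ with constant $C_q$} if
\begin{equation}\label{eq:cotype}
\sum_{i=1}^k\|y_i\|^q\le C_q^q\;\mathbb E\Big\|\sum_{i=1}^k\sigma_iy_i\Big\|^q\qquad\text{for all }k\ge1\text{ and }y_1,\dots,y_k\in\mathbf X,
\end{equation}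
where $\sigma=(\sigma_1,\dots,\sigma_k)$ is uniformly distributed on $\{-1,1\}^k$. We write $C_q(\mathbf X)$ for the least such constant. It does not change when the norm is multiplied by a positive number.

Cotype limits the cancellation in a random signed sum. In Euclidean space, with norm $|\cdot|$ and unit ball $B_2^n$, one has $\mathbb E|\sum\sigma_iy_i|^2=\sum|y_i|^2$, so $C_2=1$. More generally,
\begin{equation}\label{eq:balls}
rB_2^n\subset\mathcal C\subset r'B_2^n\quad\Longrightarrow\quad C_2(\mathbb R^n,\|\cdot\|_{\mathcal C})\le r'/r,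
\end{equation}
because $\sum\|y_i\|_{\mathcal C}^2\le r^{-2}\sum|y_i|^2=r^{-2}\,\mathbb E|\sum\sigma_iy_i|^2\le(r'/r)^2\,\mathbb E\|\sum\sigma_iy_i\|_{\mathcal C}^2$. At the other extreme, in $\ell_\infty^k$ the basis vectors satisfy $\|\sum\sigma_ie_i\|=1$ for every $\sigma$, so $C_q(\ell_\infty^k)\ge k^{1/q}$: a bound on $C_q$ prevents the unit ball from having a cube of large dimension as a central section. No exponent below $2$ is possible in a nonzero space: for $y_1=\dots=y_k$ of norm one and $q<2$, the left side of \eqref{eq:cotype} is $k$, while $\mathbb E|\sum\sigma_i|^q\le k^{q/2}$.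

Let $N\ge n$, let $X_1,\dots,X_N$ be independent standard Gaussian vectors in $\mathbb R^n$, and put
\[
P_{N,n}=\operatorname{conv}\{\pm X_i:\ 1\le i\le N\}.
\]
Almost surely $X_1,\dots,X_n$ are linearly independent, so $\|\cdot\|_{P_{N,n}}$ is a norm. The following question is posed by Huang and Tikhomirov \cite{HT}.

\begin{quote}
\emph{Do there exist $q,C_q<\infty$, independent of $n$ and $N$, such that for every choice of $N=N(n)\ge n$ the space $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has cotype $q$ with constant at most $C_q$, with probability $1-o(1)$ as $n\to\infty$?}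
\end{quote}

It is known that if $1<K\le N/n\le K'$, then with probability $1-o(1)$ the space has cotype $q$ with constant $C_q$ for some $q$ and $C_q$ that depend only on $K$ and $K'$. This excludes the regimes $N/n\to1$ and $N/n\to\infty$. We do not use this result.

The two ends of the range suggest an answer. For $N=n$ the polytope is a linear image of the cross-polytope, so the space is isometric to $\ell_1^n$, and $C_2(\ell_1^n)\le3$ (Example~\ref{ex:l1}). For $N$ exponentially large in $n$ the polytope lies between two Euclidean balls of comparable radii (Section~\ref{sec:end}), and \eqref{eq:balls} applies. One would therefore guess that $q=2$ works throughout. The number of vertices alone cannot give this. Let $k=\lfloor\log_2n\rfloor$ and take the convex hull of the $2^k$ vertices of the cube $[-1,1]^k\times\{0\}^{n-k}$ and of $\pm e_{k+1},\dots,\pm e_n$. It is generated by at most $2n$ pairs of antipodal points, and its section by $\mathbb R^k\times\{0\}^{n-k}$ is the cube, since the coordinate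 projection maps the hull onto the cube. So $C_q\ge k^{1/q}$ for every $q$. The proof has to use the position of the vertices.

\begin{theorem}\label{thm:one}
There are universal constants $C,c>0$ such that for all $N\ge n\ge1$, with probability at least $1-Ce^{-cn}$ the space $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has cotype $2$ with constant at most $C$.
\end{theorem}

\begin{theorem}\label{thm:all}
There are universal constants $C,c>0$ with the following property. Let $n\ge1$, let $X_1,X_2,\dots$ be independent standard Gaussian vectors in $\mathbb R^n$, and let $P_{N,n}=\operatorname{conv}\{\pm X_i:i\le N\}$. With probability at least $1-Ce^{-cn}$, for all $N\ge n$ simultaneously, $(\mathbb R^n,\|\cdot\|_{P_{N,n}})$ has cotype $2$ with constant at most $C$.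
\end{theorem}

Theorem~\ref{thm:one} follows from Theorem~\ref{thm:all} by fixing $N$. The answer to the question is thus yes, with the smallest possible exponent $q=2$. The same constant serves every $q\ge2$: monotonicity of $\ell_q$-norms and Jensen's inequality give
\[
\Big(\sum_i\|y_i\|^q\Big)^{1/q}\le\Big(\sum_i\|y_i\|^2\Big)^{1/2}\le C\Big(\mathbb E\Big\|\sum_i\sigma_iy_i\Big\|^2\Big)^{1/2}\le C\Big(\mathbb E\Big\|\sum_i\sigma_iy_i\Big\|^q\Big)^{1/q}.
\]

Section~\ref{sec:lift} sets up the method for an arbitrary quotient of $\ell_1^N$ and proves a criterion that suffices when $N/n$ is bounded. Section~\ref{sec:gauss} collects the properties of Gaussian matrices that are needed. Section~\ref{sec:many} is the core of the paper, a deterministic criterion for large $N/n$. Section~\ref{sec:end} assembles the proof.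

\section{Lifting to $\ell_1^N$}\label{sec:lift}

\subsection{Lifts and their linear parts}

For $x\in\mathbb R^N$ let $|x|_1=\sum|x_j|$ and $|x|_\infty=\max|x_j|$, and let $B_1^N=\operatorname{conv}\{\pm e_j\}$ be the unit ball of $|\cdot|_1$. Let $G:\mathbb R^N\to\mathbb R^n$ be linear and onto. The body $GB_1^N=\operatorname{conv}\{\pm Ge_j\}$ has Minkowski functional
\[
\|y\|_G=\min\{|z|_1:\ Gz=y\},
\]
because $y\in\lambda GB_1^N$ means that $y=Gz$ for some $z$ with $|z|_1\le\lambda$. We write $\mathbf X_G=(\mathbb R^n,\|\cdot\|_G)$.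

The following notation is fixed in this section and in Section~\ref{sec:many}. Let $y_1,\dots,y_k\in\mathbb R^n$, let $\Omega=\{-1,1\}^k$ with the uniform probability, and put
\[
Y(\sigma)=\sum_i\sigma_iy_i,\qquad b(\sigma)=\|Y(\sigma)\|_G .
\]
For a scalar function $f$ on $\Omega$ we write $\|f\|_p=(\mathbb E|f|^p)^{1/p}$, and for a vector-valued one $\|f\|_2=(\mathbb E|f|^2)^{1/2}$. The functions $\sigma_1,\dots,\sigma_k$ are orthonormal in $L_2(\Omega)$. With $\hat f(i)=\mathbb E\,\sigma_if$, the orthogonal projection onto their span is $Rf=\sum_i\sigma_i\hat f(i)$, and $Q=I-R$. Both act coordinatewise on vector-valued functions and commute with $G$, since $G\,\mathbb E\sigma_if=\mathbb E\sigma_iGf$. We have $\|Rf\|_2^2=\sum_i|\hat f(i)|^2$. A function with $Rf=f$ is called \emph{linear}; $Y$ is linear and $\hat Y(i)=y_i$.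

If $\mathbb Eb^2=0$, then $Y=0$ and all $y_i$ vanish. Otherwise we normalize
\[
\mathbb Eb^2=1,
\]
and the task is to bound $(\sum\|y_i\|_G^2)^{1/2}$. For each $\sigma$ choose a \emph{minimal lift} $z(\sigma)\in\mathbb R^N$, that is, $Gz(\sigma)=Y(\sigma)$ and $|z(\sigma)|_1=b(\sigma)$. The hypothesis concerns lifts of the sums, and the conclusion needs lifts of the summands. The coefficients $\hat z(i)$ provide them: $G\hat z(i)=\hat Y(i)=y_i$.

\begin{lemma}\label{lem:lift}
For every $f:\Omega\to\mathbb R^N$ with coordinates $f_1,\dots,f_N$,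
\[
\Big(\sum_i\|G\hat f(i)\|_G^2\Big)^{1/2}\le\sum_j\|Rf_j\|_2 .
\]
\end{lemma}

\begin{proof}
We have $\|G\hat f(i)\|_G\le\sum_j|\hat f_j(i)|$. Apply the triangle inequality in $\ell_2^k$ to the vectors $(|\hat f_j(i)|)_{i\le k}$, whose Euclidean norms are $\|Rf_j\|_2$.
\end{proof}

It is therefore enough to bound
\[
\rho=\sum_j\|Rz_j\|_2,\qquad\text{given that}\qquad\sum_j\|z_j\|_1=\mathbb Eb\le1 .
\]
The link between $L_1$ and $L_2$ is Khinchine's inequality in the form due to Bonami: a linear scalar function $h$ satisfies $\|h\|_q\le\sqrt{q-1}\,\|h\|_2$ for $q\ge2$. Let $q\ge4$ and $1/q+1/q'=1$. H\"older's inequality, applied to $|f|^{q'}=|f|^{q'(1-2/q)}\,|f|^{2q'/q}$ with the conjugate exponents $1/(q'(1-2/q))$ and $q/q'$, gives $\|f\|_{q'}\le\|f\|_1^{1-2/q}\|f\|_2^{2/q}$. Since $\mathbb Efh\le\|f\|_{q'}\|h\|_q$, we obtain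
\begin{equation}\label{eq:pair}
\mathbb E\,fh\le\sqrt{q-1}\;\|f\|_1^{1-2/q}\,\|f\|_2^{2/q}\,\|h\|_2\qquad(f\text{ arbitrary},\ h\text{ linear},\ q\ge4).
\end{equation}
Take $q=4$ and $h=Rf$, for which $\mathbb Efh=\|Rf\|_2^2$:
\begin{equation}\label{eq:Rf}
\|Rf\|_2\le\sqrt3\,\|f\|_1^{1/2}\|f\|_2^{1/2}.
\end{equation}

\begin{example}[$N=n$]\label{ex:l1}
The lift $z=G^{-1}Y$ is unique and linear. With $Rz_j=z_j$, \eqref{eq:Rf} reads $\|z_j\|_2\le3\|z_j\|_1$. Hence $\rho\le3$ and $C_2(\mathbf X_G)\le3$.
\end{example}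

For $N>n$ the minimal lift need not be linear, and then $\|Rz_j\|_2$ need not be comparable with $\|z_j\|_1$.

\begin{example}[the hexagon]\label{ex:hex}
Let $n=2$, $N=3$, $Ge_1=(1,0)$, $Ge_2=(0,1)$, $Ge_3=(-1,-1)$, so that $\ker G$ is spanned by $\mathbf 1=(1,1,1)$. The function $t\mapsto|x-t\mathbf 1|_1$ is minimal at the median of the coordinates of $x$. For $k=3$ and $y_i=Ge_i$ we have $Y(\sigma)=G\sigma$, and the median of three signs is $\frac12(\sigma_1+\sigma_2+\sigma_3-\sigma_1\sigma_2\sigma_3)$. So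
\[
Rz=\sigma-\tfrac12(\sigma_1+\sigma_2+\sigma_3)\mathbf 1,\qquad Qz=\tfrac12\sigma_1\sigma_2\sigma_3\,\mathbf 1 .
\]
The lift has a nonlinear part, and this part takes values in $\ker G$. Before normalization, $b=0$ when the signs agree and $b=2$ otherwise, so $\mathbb Eb^2=3$, while $\rho=3\cdot\frac{\sqrt3}2$.
\end{example}

\begin{example}[the cube]\label{ex:cube}
Let $n=k$, index the basis of $\mathbb R^N$, $N=2^k$, by $\varepsilon\in\{-1,1\}^k$, and let $Ge_\varepsilon=\varepsilon$. Then $\mathbf X_G=\ell_\infty^k$. For $y_i=e_i$ we have $Y(\sigma)=\sigma$, $b=1$, and $z(\sigma)=e_\sigma$ is a minimal lift. Its coordinate $z_\varepsilon$ is the indicator of the point $\varepsilon$, with $\|z_\varepsilon\|_1=2^{-k}$, $\|z_\varepsilon\|_2=2^{-k/2}$ and $Rz_\varepsilon(\sigma)=2^{-k}\langle\varepsilon,\sigma\rangle$. Thus $\|Rz_\varepsilon\|_2=\sqrt k\,2^{-k}$ and $\rho=\sqrt k$.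
\end{example}

\subsection{Spread and peaked coordinates}

In the cube every coordinate has $L_2$-norm far above its $L_1$-norm. A coordinate whose two norms are comparable does no harm, since $\|Rz_j\|_2\le\|z_j\|_2$. A coordinate with $\|z_j\|_2\gg\|z_j\|_1$ is mostly nonlinear by \eqref{eq:Rf}, so it is visible in $Qz$, which lives in $\ker G$. The next lemma turns this dichotomy into two inequalities valid for every $G$.

\begin{lemma}\label{lem:dich}
The function $Qz$ takes values in $\ker G$, and
\[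
\rho\le12+2\Big(\sum_j\|Qz_j\|_2\Big)^{1/2},\qquad\big(\mathbb E|Qz|_1^2\big)^{1/2}\le1+\rho .
\]
\end{lemma}

\begin{proof}
First, $GQz=QY=0$ because $Y$ is linear. Put $p_j=\|z_j\|_1$, so that $\sum p_j\le1$. The indices with $\|z_j\|_2\le12p_j$ contribute at most $12\sum p_j\le12$ to $\rho$. If $\|z_j\|_2>12p_j$, then \eqref{eq:Rf} gives $\|Rz_j\|_2\le\sqrt{3/12}\,\|z_j\|_2=\frac12\|z_j\|_2$, hence $\|Qz_j\|_2^2=\|z_j\|_2^2-\|Rz_j\|_2^2\ge\frac34\|z_j\|_2^2$. By \eqref{eq:Rf} and the Cauchy--Schwarz inequality these indices contribute at most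
\[
\sqrt3\,\Big(\sum_jp_j\Big)^{1/2}\Big(\frac2{\sqrt3}\sum_j\|Qz_j\|_2\Big)^{1/2}\le2\Big(\sum_j\|Qz_j\|_2\Big)^{1/2},
\]
as $3\cdot2/\sqrt3\le4$. For the second inequality use $|Qz|_1\le b+\sum_j|Rz_j|$ and the triangle inequality in $L_2(\Omega)$.
\end{proof}

The two inequalities close up as soon as $\sum_j\|Qz_j\|_2$ is bounded by a multiple of $(\mathbb E|Qz|_1^2)^{1/2}$. For general functions only the reverse bound holds; this one must come from the geometry of the kernel.

\begin{example}[$N=n+1$]\label{ex:line}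
The kernel is spanned by one vector $v$, so $Qz=\varphi v$ with a scalar function $\varphi$, and $\sum_j\|Qz_j\|_2=\|\varphi\|_2|v|_1=(\mathbb E|Qz|_1^2)^{1/2}$. Lemma~\ref{lem:dich} gives $\rho\le12+2\sqrt{1+\rho}$, that is, $\sqrt{1+\rho}\le1+\sqrt{14}$. So $C_2(\mathbf X_G)\le22$ for every onto $G:\mathbb R^{n+1}\to\mathbb R^n$.
\end{example}

For kernels of higher dimension the same argument works if all kernel vectors are flat. Every $x\in\mathbb R^N$ satisfies $|x|\ge N^{-1/2}|x|_1$, with equality when all $|x_j|$ agree.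

\begin{proposition}\label{prop:flat}
Suppose that $|x|\le\gamma N^{-1/2}|x|_1$ for all $x\in\ker G$. Then $C_2(\mathbf X_G)\le25+4\gamma$.
\end{proposition}

\begin{proof}
By the Cauchy--Schwarz inequality, the hypothesis and Lemma~\ref{lem:dich},
\[
\sum_j\|Qz_j\|_2\le\sqrt N\,\|Qz\|_2\le\gamma\,\big(\mathbb E|Qz|_1^2\big)^{1/2}\le\gamma(1+\rho).
\]
Hence $1+\rho\le13+2\sqrt{\gamma(1+\rho)}\le13+2\gamma+\frac12(1+\rho)$, so $\rho\le25+4\gamma$. Apply Lemma~\ref{lem:lift} with $f=z$.
\end{proof}

In Example~\ref{ex:cube} the hypothesis fails badly: the kernel vector $Qz(\sigma)$ has the coordinate $1-k2^{-k}\ge\frac12$ at $\varepsilon=\sigma$, and $|Qz(\sigma)|_1\le1+2^{-k}\sum_\varepsilon|\langle\varepsilon,\sigma\rangle|\le1+\sqrt k$, which forces $\gamma\ge2^{k/2}/(2+2\sqrt k)$.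

\section{Three properties of a Gaussian matrix}\label{sec:gauss}

From now on $Ge_j=n^{-1/2}X_j$. Then $GB_1^N=n^{-1/2}P_{N,n}$, so $C_2(\mathbf X_G)$ is the constant in the theorems. We use the following facts; $s_1$ and $s_{\min}$ are the largest and the smallest singular value, and a standard Gaussian matrix has independent $N(0,1)$ entries.
\begin{itemize}
\item[(a)] \emph{Concentration.} If $F$ is a $1$-Lipschitz function of a standard Gaussian vector, then $\mathbb P(F>\mathbb EF+t)\le e^{-t^2/2}$ for $t\ge0$.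
\item[(b)] \emph{Singular values} \cite[Theorem II.13]{DS}. For an $n\times s$ standard Gaussian matrix $\Gamma$, $\mathbb Es_1(\Gamma)\le\sqrt n+\sqrt s$ and $\mathbb P(s_1\ge\sqrt n+\sqrt s+t)\le e^{-t^2/2}$; if $s\le n$, then $\mathbb P(s_{\min}\le\sqrt n-\sqrt s-t)\le e^{-t^2/2}$.
\item[(c)] \emph{Counting.} The set $[N]=\{1,\dots,N\}$ has at most $(eN/s)^s$ subsets of size $s$. The function $x\log(eN/x)$ increases on $(0,N]$, its derivative being $\log(N/x)$.
\item[(d)] \emph{Chernoff's bound.} A binomial variable with mean $\mu$ is below $\mu/2$ with probability at most $e^{-\mu/8}$.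
\item[(e)] \emph{Nets.} For $0<\varepsilon\le1$ the unit sphere of $\mathbb R^n$ contains a set of at most $(3/\varepsilon)^n$ points that comes within $\varepsilon$ of each point of the sphere.
\end{itemize}

By (b), a fixed set of few columns of $G$ is almost orthonormal, except with probability $e^{-cn}$. A union bound over all sets of $m$ columns is affordable while $m\log(eN/m)$ is a small multiple of $n$. This determines the scale of the whole proof:
\[
L=\log(eN/n)\ge1,\qquad\delta=2^{-10},\qquad m_0=\delta n/L,\qquad m=\lfloor m_0\rfloor .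
\]
If $m\ge1$, then $m_0/2\le m\le m_0$, that is,
\begin{equation}\label{eq:m}
\frac{\delta}{2m}\le\frac Ln\le\frac\delta m .
\end{equation}
Since $\log L\le L$, $L\ge1$ and $\log(1/\delta)<7$,
\begin{equation}\label{eq:ent}
\log\frac{eN}{m_0}=L+\log L+\log\frac1\delta\le9L,\qquad\text{so}\qquad s\log\frac{eN}s\le9\delta n\le\frac n{64}\quad\text{for }0<s\le m_0,
\end{equation}
where the second bound uses the monotonicity in (c).

\begin{lemma}[sparse vectors]\label{lem:A}
If $m\ge1$, then with probability at least $1-2e^{-n/64}$,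
\begin{equation}\label{eq:A}\tag{A}
\tfrac12|x|\le|Gx|\le2|x|\qquad\text{whenever }\#\operatorname{supp}x\le m .
\end{equation}
\end{lemma}

\begin{proof}
Fix $S\subset[N]$ of size $m$. As $\sqrt m\le\sqrt n/8$, fact (b) with $t=\sqrt n/4$ places the singular values of the matrix with columns $Ge_j$, $j\in S$, in $[\frac58,\frac{11}8]\subset[\frac12,2]$, except with probability $2e^{-n/32}$. By (c) and \eqref{eq:ent} there are at most $e^{n/64}$ sets $S$.
\end{proof}

Property \eqref{eq:A} has two deterministic consequences for arbitrary vectors: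
\begin{align}
|Gx|&\le2\big(|x|+m^{-1/2}|x|_1\big)&&(x\in\mathbb R^N),\label{eq:upper}\\
|x|&\le5m^{-1/2}|x|_1&&(x\in\ker G).\label{eq:kernel}
\end{align}
To see them, order the coordinates of $x$ by decreasing modulus and cut them into consecutive blocks of $m$ coordinates (the last block may be shorter); let $x^{(0)},x^{(1)},\dots$ be the restrictions of $x$ to the blocks. For $l\ge1$ each entry of $x^{(l)}$ is at most the average $|x^{(l-1)}|_1/m$ in modulus, so $|x^{(l)}|\le m^{-1/2}|x^{(l-1)}|_1$ and $\sum_{l\ge1}|x^{(l)}|\le m^{-1/2}|x|_1$. Applying \eqref{eq:A} to each block gives \eqref{eq:upper}. If $Gx=0$, then $|x^{(0)}|\le2|Gx^{(0)}|=2|\sum_{l\ge1}Gx^{(l)}|\le4m^{-1/2}|x|_1$, and adding the other blocks gives \eqref{eq:kernel}.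

By \eqref{eq:kernel} and Proposition~\ref{prop:flat} with $\gamma=5\sqrt{N/m}$,
\begin{equation}\label{eq:caseI}
\text{\eqref{eq:A} and $G$ onto}\quad\Longrightarrow\quad C_2(\mathbf X_G)\le25+20\sqrt{N/m}.
\end{equation}
This settles bounded $N/n$. For large $N/n$ two more properties are needed. The first says that a subspace of small dimension cannot capture much of many columns. We write $\Pi_H$ for the orthogonal projection onto $H$.

\begin{lemma}[subspaces against columns]\label{lem:B}
If $m\ge1$, then with probability at least $1-nNe^{-n}$, for all integers $1\le d\le n$, all subspaces $H\subset\mathbb R^n$ with $\dim H\le d$ and all $S\subset[N]$ with $s=\#S\ge1$,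
\begin{equation}\label{eq:B}\tag{B}
\sum_{j\in S}|\Pi_HGe_j|^2\le10\Big(d+\frac sm+\frac{ds}n\Big).
\end{equation}
\end{lemma}

For fixed $S$ and $H$ with $\dim H=d$, the left side has mean $ds/n$. The terms $d$ and $s/m$ pay for the choice of $H$ and $S$ after the matrix is seen.

\begin{proof}
For an $n\times s$ matrix $\Gamma$ let $F(\Gamma)=\sup_{\dim H\le d}(\sum_j|\Pi_H\Gamma e_j|^2)^{1/2}$. It is a supremum of seminorms dominated by the Euclidean norm of the entries, so it is $1$-Lipschitz. If $\theta_1,\theta_2,\dots$ is an orthonormal basis of $H$, then $\sum_j|\Pi_H\Gamma e_j|^2=\sum_i|\Gamma^T\theta_i|^2\le d\,s_1(\Gamma)^2$. For Gaussian $\Gamma$ this gives $\mathbb EF\le\sqrt d(\sqrt n+\sqrt s)$ by (b). Apply (a) with $t^2=2(s\log(eN/s)+n)$ to the matrix with columns $X_j$, $j\in S$. By (c), for given $s$ and $d$ the bound $F\le\sqrt{dn}+\sqrt{ds}+t$ fails for some $S$ with probability at most $e^{-n}$, and there are $nN$ pairs $(s,d)$. Off this event the left side of \eqref{eq:B} is at most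
\[
\frac3n\,(dn+ds+t^2)\le9d+\frac{3ds}n+\frac6n\,s\log\frac{eN}s .
\]
If $s\le m_0$, the last term is at most $6/64\le d$ by \eqref{eq:ent}. If $s>m_0$, then $\log(eN/s)\le9L$ by \eqref{eq:ent}, and by \eqref{eq:m} the last term is at most $54\delta s/m\le s/m$.
\end{proof}

The last property is a Euclidean ball inside the polytope. Recall that if $\max_j|\langle v_j,\theta\rangle|\ge r$ for all unit $\theta$, then $\operatorname{conv}\{\pm v_j\}\supset rB_2^n$: a point $y$ outside the hull is separated from it by a unit $\theta$, so that $|y|\ge\langle y,\theta\rangle>\max_j|\langle v_j,\theta\rangle|\ge r$.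

\begin{lemma}[inner ball]\label{lem:C}
If $\kappa=N/n\ge e^{16}$, then $P_{N,n}\supset\frac14\sqrt{\log\kappa}\;B_2^n$ with probability at least $1-e^{-N/128}-e^{-n\kappa^{3/4}/64}$.
\end{lemma}

\begin{proof}
Let $a=\frac14\sqrt{\log\kappa}\ge1$ and $p=\mathbb P(|g|\ge2a)$ with $g\sim N(0,1)$. A net argument for the maximum alone would lose the factor $\max_j|X_j|$ when passing from the net to the sphere. We show instead that at each net point many vectors have a large inner product, and that a small perturbation spoils fewer of them.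

Integrating the density over $[x,x+1]$ and using $(x+1)^2/2\le x^2+1$ gives $\mathbb P(|g|\ge x)\ge\sqrt{2/\pi}\,e^{-x^2-1}\ge\frac14e^{-x^2}$ for $x\ge0$, so $p\ge\frac14\kappa^{-1/4}$. For a fixed unit $\theta_0$, fact (d) gives $\#\{j:|\langle X_j,\theta_0\rangle|\ge2a\}\ge Np/2$ except with probability $e^{-Np/8}\le e^{-n\kappa^{3/4}/32}$. Let $\varepsilon^2=p/40$. Then $\log(3/\varepsilon)\le\log3+\frac12\log160+\frac18\log\kappa\le3.7+\frac18\log\kappa\le\kappa^{3/4}/64$ for $\kappa\ge e^{16}$. So the count holds at all points of a net as in (e), except with probability $e^{-n\kappa^{3/4}/64}$.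

By (b) with $t=\sqrt N/8$, except with probability $e^{-N/128}$ we have $\sum_j\langle X_j,v\rangle^2\le(\sqrt N+\sqrt n+\sqrt N/8)^2|v|^2\le2N|v|^2$ for all $v$. Then $|v|\le\varepsilon$ implies $\#\{j:|\langle X_j,v\rangle|\ge a\}\le2N\varepsilon^2/a^2\le Np/20$. Given a unit $\theta$, take a net point $\theta_0$ with $|\theta-\theta_0|\le\varepsilon$. Since $Np/20<Np/2$, some $j$ has $|\langle X_j,\theta_0\rangle|\ge2a$ and $|\langle X_j,\theta-\theta_0\rangle|<a$, hence $|\langle X_j,\theta\rangle|>a$.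
\end{proof}

In the normalization of $G$ the radius is of order $\sqrt{L/n}$, which by \eqref{eq:m} is of order $m^{-1/2}$. Precisely, let $m\ge1$ and $\kappa\ge e^{16}$. Then $\log\kappa=L-1\ge L/2$, so $\frac14\sqrt{(\log\kappa)/n}\ge\frac14\sqrt{\delta/(4m)}=1/(256\sqrt m)$, and on the event of Lemma~\ref{lem:C}
\begin{equation}\label{eq:C}\tag{C}
GB_1^N\supset\frac1{256\sqrt m}B_2^n,\qquad\text{that is,}\qquad\|y\|_G\le256\sqrt m\,|y|\quad(y\in\mathbb R^n).
\end{equation}
That the same $m$ governs \eqref{eq:A} and \eqref{eq:C} is what makes the next section work.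

\begin{remark}
Property \eqref{eq:C} is not available near $N=n$, which is why \eqref{eq:caseI} is needed. For $N=n$ take a unit $\theta$ orthogonal to $X_1,\dots,X_{n-1}$. Then $g=\langle X_n,\theta\rangle$ is standard Gaussian, and \eqref{eq:C} requires $|g|/\sqrt n\ge1/(256\sqrt m)\ge1/(8\sqrt n)$. This fails with probability at least $\mathbb P(|g|<\frac18)$, which does not depend on $n$.
\end{remark}

\section{Many vertices}\label{sec:many}

\begin{proposition}\label{prop:many}
There is a universal constant $C_0$ with the following property. Let $1\le m\le n\le N$ be integers and let $G:\mathbb R^N\to\mathbb R^n$ be a linear map that satisfies \eqref{eq:A}, \eqref{eq:B}, \eqref{eq:C} and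
\begin{equation}\label{eq:D}\tag{D}
4+\log\frac Nm\le\frac n{64m}.
\end{equation}
Then $C_2(\mathbf X_G)\le C_0$.
\end{proposition}

The factor $\sqrt{N/m}$ in \eqref{eq:caseI} comes from a Cauchy--Schwarz inequality over all $N$ coordinates. We now give up bounding $\rho$. By \eqref{eq:C}, a linear function $Y'=\sum\sigma_iy_i'$ with $\|Y'\|_2=O(m^{-1/2})$ has $\sum\|y_i'\|_G^2=O(1)$. So it suffices to write $Y$ as a part controlled by Lemma~\ref{lem:lift} plus a part that is small in the Euclidean norm. The rest of the section is the proof. We keep the notation and normalization of Section~\ref{sec:lift} and set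
\[
D=104^2,\qquad U=2(\sqrt2\,D+1).
\]

\subsection{Cutting the lift at height $b/m$}

A vector of $\ell_1$-norm $b$ has at most $m$ coordinates above $b/m$, where \eqref{eq:A} applies, and the remainder has Euclidean norm at most $b/\sqrt m$, the scale of \eqref{eq:C}. We cut slightly higher to leave room. Let $w_j(\sigma)=z_j(\sigma)$ if $|z_j(\sigma)|>2D^2b(\sigma)/m$ and $w_j(\sigma)=0$ otherwise, and let $u=G(z-w)$. Then
\begin{equation}\label{eq:cut}
Y=Gw+u,\qquad|w|_1\le b,\qquad\#\operatorname{supp}w(\sigma)\le\frac m{2D^2}\quad\text{for all }\sigma .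
\end{equation}
Moreover $|z-w|^2\le|z-w|_\infty|z-w|_1\le2D^2b^2/m$, so \eqref{eq:upper} gives $|u|\le Ub/\sqrt m$ and
\begin{equation}\label{eq:u}
\|u\|_2\le U/\sqrt m .
\end{equation}
Put $p_j=\|w_j\|_1$, so $\sum p_j\le\mathbb Eb\le1$. Among the indices with $w_j\not\equiv0$, call $j$ \emph{spread} if $\|w_j\|_2\le Dp_j$ and \emph{peaked} otherwise. Let $J^{\mathrm{sp}}$ and $J^{\mathrm{pk}}$ be the two sets and write $w=w^{\mathrm{sp}}+w^{\mathrm{pk}}$ accordingly.

After the cut, spread indices are few. If $j\in J^{\mathrm{sp}}$, then $0<p_j\le\|w_j\|_2\,\mathbb P(w_j\ne0)^{1/2}\le Dp_j\,\mathbb P(w_j\ne0)^{1/2}$, so $\mathbb P(w_j\ne0)\ge D^{-2}$. Since $\sum_j\mathbb P(w_j\ne0)=\mathbb E\,\#\operatorname{supp}w\le m/(2D^2)$,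
\begin{equation}\label{eq:few}
\#J^{\mathrm{sp}}\le m/2 .
\end{equation}

\subsection{Reduction to a Euclidean estimate}

Remove from $Y$ the linear part of the spread coordinates. As $Y=RY=R(Gw^{\mathrm{sp}}+Gw^{\mathrm{pk}}+u)$,
\[
Y':=Y-GRw^{\mathrm{sp}}=R(Gw^{\mathrm{pk}}+u).
\]
The function $Y'=\sum\sigma_iy_i'$ is linear. Put
\[
V=\|Y'\|_2=\Big(\sum_i|y_i'|^2\Big)^{1/2},\qquad\tau=\sqrt m\,V,\qquad A=\sqrt m\,\|w^{\mathrm{pk}}\|_2 .
\]
Since $y_i=G\widehat{w^{\mathrm{sp}}}(i)+y_i'$, Lemma~\ref{lem:lift} and \eqref{eq:C} give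
\begin{equation}\label{eq:reduce}
\Big(\sum_i\|y_i\|_G^2\Big)^{1/2}\le\sum_{j\in J^{\mathrm{sp}}}\|Rw_j\|_2+256\sqrt m\,V\le D\sum_jp_j+256\,\tau\le D+256\,\tau .
\end{equation}
It remains to bound $\tau$. We bound $A$ by $\tau$ and $\tau$ by $A$, the second bound being the stronger.

The first bound replaces the fact that $Qz\in\ker G$. We have
\[
G\big(w^{\mathrm{pk}}+Qw^{\mathrm{sp}}\big)=Gw-GRw^{\mathrm{sp}}=Y'-u .
\]
For each $\sigma$ the vector $Qw^{\mathrm{sp}}(\sigma)$ is supported in the fixed set $J^{\mathrm{sp}}$, and $w^{\mathrm{pk}}(\sigma)$ is supported outside it. By \eqref{eq:cut} and \eqref{eq:few} their sum has at most $m/2+m/(2D^2)\le m$ nonzero coordinates. The lower bound in \eqref{eq:A} yields $|w^{\mathrm{pk}}|\le|w^{\mathrm{pk}}+Qw^{\mathrm{sp}}|\le2(|Y'|+|u|)$, and with \eqref{eq:u}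
\begin{equation}\label{eq:Abound}
A\le2(\tau+U).
\end{equation}

For the second bound assume $V>0$, since otherwise $\tau=0$. The projection $R$ is self-adjoint and fixes $Y'$, so by \eqref{eq:u}
\begin{equation}\label{eq:dual}
V^2=\mathbb E\langle Y',Gw^{\mathrm{pk}}+u\rangle\le\frac{UV}{\sqrt m}+\sum_{j\in J^{\mathrm{pk}}}\mathbb E\,w_jg_j,\qquad g_j=\langle Y',Ge_j\rangle .
\end{equation}
Each $g_j$ is linear. For $S\subset J^{\mathrm{pk}}$ the Cauchy--Schwarz inequality and $\sum_{j\in J^{\mathrm{pk}}}\|w_j\|_2^2=A^2/m$ give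
\begin{equation}\label{eq:sumw}
\sum_{j\in S}\|w_j\|_2\le\Big(\frac{\#S}m\Big)^{1/2}A .
\end{equation}

\subsection{Low and high parts}

The sum in \eqref{eq:dual} has to be of order $V/\sqrt m$, up to factors that grow more slowly than $A$. There are two ways to bound it. The first is pointwise: if $|g_j|\le t|Y'|$ for all $j$, the sum is at most $t\,\mathbb Eb|Y'|\le tV$, whatever the number of indices. This needs $t$ of order $m^{-1/2}$, whereas $|Ge_j|\ge\frac12$ by \eqref{eq:A}; but if $Y'$ takes values in a subspace $H$ of small dimension, then $Ge_j$ may be replaced by $\Pi_HGe_j$, which by \eqref{eq:B} is short for most $j$. The second way is \eqref{eq:pair} with $q=4$: if $\|g_j\|_2\le tV$ on a set of $s$ indices, the set contributes at most $\sqrt3\,tV(s/m)^{1/4}A^{1/2}$ by \eqref{eq:sumw}. This needs $t$ smaller than $m^{-1/2}$ by the factor $(s/m)^{1/4}$, a gain that \eqref{eq:B} provides when no single direction carries much of $Y'$. The singular value decomposition splits $Y'$ into a part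 of each kind.

Let $\lambda_1\ge\dots\ge\lambda_\ell>0$ be the nonzero singular values of the map $\mathbb R^k\to\mathbb R^n$, $e_i\mapsto y_i'$, and put $\lambda_i=0$ for $i>\ell$; note $\ell\le n$. There are orthonormal $\theta_1,\dots,\theta_\ell\in\mathbb R^n$ and orthonormal $a_1,\dots,a_\ell\in\mathbb R^k$ with $Y'(\sigma)=\sum_{i\le\ell}\lambda_i\langle a_i,\sigma\rangle\theta_i$. The functions $\langle a_i,\sigma\rangle$ are orthonormal in $L_2(\Omega)$, so $V^2=\sum\lambda_i^2$ and $\lambda_{d+1}^2\le V^2/d$. Let $H_d$ be the span of the $\theta_i$ with $i\le\min(d,\ell)$. Then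
\begin{equation}\label{eq:split}
g_j=\langle Y',\Pi_{H_d}Ge_j\rangle+h_j^{(d)},\qquad h_j^{(d)}=\sum_{d<i\le\ell}\lambda_i\langle\theta_i,Ge_j\rangle\langle a_i,\sigma\rangle .
\end{equation}
We call the two terms the low and the high part of $g_j$ at level $d$. The high part is linear, with $\|h_j^{(d)}\|_2^2=\sum_{d<i\le\ell}\lambda_i^2\langle\theta_i,Ge_j\rangle^2$. Let $d_*$ be the largest power of $2$ not exceeding $n/m$. For $d\in\{1,2,4,\dots,d_*\}$ let $E_d=E_d'\cup E_d''$ be the set of indices that are exceptional at level $d$: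
\[
E_d'=\Big\{j:|\Pi_{H_d}Ge_j|>\frac8{\sqrt m}\Big\},\qquad E_d''=\Big\{j:\|h_j^{(d)}\|_2>\frac{8V}{\sqrt{dm}}\Big\}.
\]

\begin{lemma}\label{lem:exc}
For $d\in\{1,2,4,\dots,d_*\}$ we have $\#E_d\le2dm$.
\end{lemma}

\begin{proof}
The restriction $d\le n/m$ is used in the form $1/n\le1/(dm)$. Let $s=\#E_d'\ge1$. By \eqref{eq:B}, $64s/m\le10(d+s/m+ds/n)\le10(d+2s/m)$, so $44s/m\le10d$ and $s\le dm$.

Let $S=E_d''$ and $s=\#S\ge1$, which forces $\ell>d$. Put $c_i=\sum_{j\in S}\langle\theta_i,Ge_j\rangle^2$. By \eqref{eq:B} for $H_r$, we have $\sum_{i\le r}c_i\le10(r(1+s/n)+s/m)$ for $1\le r\le\ell$. To use these partial sums, flatten the first singular values: let $\mu_i=\lambda_{\max(i,d+1)}$ for $i\le\ell$ and $\mu_{\ell+1}=0$. The sequence $\mu_i$ is nonincreasing, $\mu_i\le\lambda_i$, $\mu_i=\lambda_i$ for $i>d$, and $\mu_1^2=\lambda_{d+1}^2\le V^2/d$. Summation by parts gives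
\begin{align*}
\frac{64V^2s}{dm}&\le\sum_{j\in S}\|h_j^{(d)}\|_2^2=\sum_{d<i\le\ell}\lambda_i^2c_i\le\sum_{i\le\ell}\mu_i^2c_i=\sum_{r\le\ell}(\mu_r^2-\mu_{r+1}^2)\sum_{i\le r}c_i\\
&\le10\Big[\Big(1+\frac sn\Big)\sum_{r\le\ell}r(\mu_r^2-\mu_{r+1}^2)+\frac sm\,\mu_1^2\Big]\le10V^2\Big[1+\frac{2s}{dm}\Big],
\end{align*}
because $\sum_rr(\mu_r^2-\mu_{r+1}^2)=\sum_i\mu_i^2\le V^2$. Hence $44s/(dm)\le10$ and $s\le dm$.
\end{proof}

A higher level gives a smaller high part but more exceptions, so each index is treated at the highest level available to it. Let $J_0=J^{\mathrm{pk}}\cap E_1$. For $j\in J^{\mathrm{pk}}\setminus E_1$ let $d(j)$ be the largest $d\in\{1,2,\dots,d_*\}$, a power of $2$, with $j\notin E_d$, and let $J_d=\{j:d(j)=d\}$. The sets $J_0,J_1,J_2,J_4,\dots,J_{d_*}$ partition $J^{\mathrm{pk}}$. We have $J_d\cap E_d=\emptyset$ for $d\ge1$, and $J_d\subset E_{2d}$ for $1\le d<d_*$, so by Lemma~\ref{lem:exc}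
\[
\#J_0\le2m,\qquad\#J_d\le4dm\quad(1\le d<d_*),\qquad\#J_{d_*}\le N .
\]

\subsection{The four contributions}

\emph{(i) The set $J_0$.} No level is available, but the set is small and its indices are peaked. By \eqref{eq:pair} with $q=4$ and $p_j\le\|w_j\|_2/D$, we get $\mathbb Ew_jg_j\le\sqrt{3/D}\,\|w_j\|_2\|g_j\|_2$. If $J_0\ne\emptyset$, then \eqref{eq:B} with $d=1$, $s\le2m\le2n$ and $H$ the span of $Y'(\sigma)$ gives $\sum_{j\in J_0}g_j^2\le10(1+2+2)|Y'|^2$, so $\sum_{j\in J_0}\|g_j\|_2^2\le50V^2$. By the Cauchy--Schwarz inequality,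
\[
\sum_{j\in J_0}\mathbb E\,w_jg_j\le\sqrt{\frac3D}\cdot\frac A{\sqrt m}\cdot\sqrt{50}\,V\le\frac{13}{\sqrt D}\,\frac{AV}{\sqrt m}=\frac A8\,\frac V{\sqrt m}.
\]
This term is linear in $A$, and $D$ was chosen to make its coefficient small. It is the only estimate that uses peakedness.

\emph{(ii) Low parts.} For $j\in J_d$, $d\ge1$, we have $j\notin E_d'$, so the low part in \eqref{eq:split} is at most $8|Y'|/\sqrt m$ in modulus, the same bound at all levels. By \eqref{eq:cut} the low parts contribute in total at most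
\[
\frac8{\sqrt m}\,\mathbb E\,|w|_1|Y'|\le\frac8{\sqrt m}\,\|b\|_2\|Y'\|_2=\frac{8V}{\sqrt m}.
\]

\emph{(iii) High parts, $1\le d<d_*$.} For $j\in J_d$ we have $\|h_j^{(d)}\|_2\le8V/\sqrt{dm}$. By \eqref{eq:pair} with $q=4$, the Cauchy--Schwarz inequality, $\sum p_j\le1$ and \eqref{eq:sumw},
\[
\sum_{j\in J_d}\mathbb E\,w_jh_j^{(d)}\le\frac{8\sqrt3\,V}{\sqrt{dm}}\sum_{j\in J_d}p_j^{1/2}\|w_j\|_2^{1/2}\le\frac{14V}{\sqrt{dm}}\,(4d)^{1/4}A^{1/2}=14\sqrt2\,d^{-1/4}A^{1/2}\frac V{\sqrt m}.
\]
The gain $d^{-1/2}$ beats the loss $d^{1/4}$. Since $\sum_{a\ge0}2^{-a/4}\le6.3$, these levels contribute at most $125A^{1/2}V/\sqrt m$.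

\emph{(iv) High parts, $d=d_*$.} Nothing limits the size of $J_{d_*}$ but $N$, and $q=4$ would cost $(N/m)^{1/4}$. A large $q$ reduces this loss to $(N/m)^{1/q}$ at the price of the factor $\sqrt q$, and at the top level this price can be paid. Since $d_*m>n/2$, we have $\|h_j^{(d_*)}\|_2\le8\sqrt2\,V/\sqrt n$ on $J_{d_*}$. Let $q=4+\log(N/m)$. By \eqref{eq:pair}, H\"older's inequality for sums with exponents $1/(1-2/q)$ and $q/2$, and \eqref{eq:sumw},
\[
\sum_{j\in J_{d_*}}\mathbb E\,w_jh_j^{(d_*)}\le8\sqrt2\,V\sqrt{\frac qn}\sum_{j\in J_{d_*}}p_j^{1-2/q}\|w_j\|_2^{2/q}\le8\sqrt2\,V\sqrt{\frac qn}\Big(\frac Nm\Big)^{1/q}A^{2/q}.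
\]
Here $(N/m)^{1/q}\le e$, $A^{2/q}\le1+A^{1/2}$ because $2/q\le\frac12$, and $\sqrt{q/n}\le1/(8\sqrt m)$ by \eqref{eq:D}. As $\sqrt2\,e\le4$, this part is at most $4(1+A^{1/2})V/\sqrt m$.

\subsection{Closing the estimate}

Insert (i)--(iv) into \eqref{eq:dual} and multiply by $\sqrt m/V$:
\[
\tau\le U+12+\frac A8+129A^{1/2}\le U+12+2\cdot129^2+\frac A4 .
\]
By \eqref{eq:Abound}, $A/4\le(\tau+U)/2$, hence $\tau\le3U+24+4\cdot129^2$. With \eqref{eq:reduce}, Proposition~\ref{prop:many} holds for $C_0=D+256\,(3U+24+4\cdot129^2)$. \hfill$\square$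

\section{Proof of Theorem~\ref{thm:all}}\label{sec:end}

We prove the theorem with $c=1/128$. Let $n_0=17\cdot2^{10}$. For $n<n_0$ the statement is empty once $C\ge e^{n_0/128}$, so let $n\ge n_0$, that is, $\delta n\ge17$. For each $N\ge n$ let $G$, $L$, $m$, $\kappa=N/n$ be as in Section~\ref{sec:gauss}; almost surely all these maps $G$ are onto. Let $N_*$ be the least $N$ with $L>\delta n$. As $L$ increases with $N$, we have $m\ge1$ exactly when $N<N_*$, and such $N$ satisfy $N\le ne^{\delta n}$. Also $N_*/n>e^{\delta n-1}\ge e^{16}$.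

\emph{Regime I: $n\le N\le e^{16}n$.} Here $N<N_*$ and $L\le17$, so \eqref{eq:m} gives $N/m\le e^{16}\cdot2L/\delta\le34\cdot2^{10}e^{16}$. On the event of Lemma~\ref{lem:A}, \eqref{eq:caseI} bounds $C_2(\mathbf X_G)$ by a universal constant.

\emph{Regime II: $e^{16}n<N<N_*$.} On the events of Lemmas~\ref{lem:A}, \ref{lem:B} and \ref{lem:C} the properties \eqref{eq:A}, \eqref{eq:B}, \eqref{eq:C} hold. For \eqref{eq:D}, use \eqref{eq:m} twice: from $n/m\le2L/\delta=2^{11}L$ we get
\[
4+\log\frac Nm\le4+(L-1)+\log L+11\log2\le2L+11\le3L\le\frac{3\delta n}m\le\frac n{64m},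
\]
as $L\ge17$. Proposition~\ref{prop:many} gives $C_2(\mathbf X_G)\le C_0$.

In regime II, $N/128\ge n$ and $\kappa^{3/4}/64\ge e^{12}/64\ge1$, so each of the two exceptional probabilities in Lemma~\ref{lem:C} is at most $e^{-n}$. There are at most $ne^{\delta n}$ values of $N$ in regimes I and II. The probability that one of the events fails for one of them is at most
\begin{equation}\label{eq:p1}
ne^{\delta n}\big(2e^{-n/64}+2e^{-n}\big)+n\,(ne^{\delta n})^2e^{-n}.
\end{equation}

\emph{Regime III: $N\ge N_*$.} Now $m=0$ and no sparse scale is left, but the polytope is round. There are infinitely many $N$; since $P_{N,n}$ increases with $N$, it is enough to control $N_i=2^iN_*$, $i\ge0$. The function $|X_j|$ is $1$-Lipschitz with mean at most $\sqrt n$. Fact (a) with $t=2\sqrt{\log N+n}$ and a union bound over $j\le N$ give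
\[
P_{N,n}\subset\big(\sqrt n+2\sqrt{\log N+n}\big)B_2^n\qquad\text{except with probability }N\cdot N^{-2}e^{-2n}=e^{-2n}/N .
\]
Apply this inclusion and Lemma~\ref{lem:C} to every $N_i$. Since $N_i/n\ge2^ie^{16}$, we have $N_i/128\ge(i+1)n$, and $(N_i/n)^{3/4}/64\ge2^{3i/4}e^{12}/64\ge i+1$ because $2^{3i/4}\ge(1+i)/2$. The total exceptional probability is at most
\begin{equation}\label{eq:p2}
2\sum_{i\ge0}e^{-(i+1)n}+e^{-2n}\sum_{i\ge0}2^{-i}\le6e^{-n}.
\end{equation}
Let $N_i\le N<N_{i+1}$ and $\beta=\log(N_i/n)$. Off the exceptional event,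
\[
\tfrac14\sqrt\beta\,B_2^n\subset P_{N_i,n}\subset P_{N,n}\subset P_{N_{i+1},n}\subset\big(\sqrt n+2\sqrt{\log N_{i+1}+n}\big)B_2^n .
\]
We have $\beta>\delta n-1\ge\delta n/2$, so $n\le2^{11}\beta$, and $\log N_{i+1}+n=\beta+\log n+\log2+n\le\beta+3n\le(1+3\cdot2^{11})\beta$. The ratio of the radii is at most $4(2^{11/2}+2\sqrt{1+3\cdot2^{11}})\le810$, and \eqref{eq:balls} bounds the cotype $2$ constant by $810$.

Finally, $\delta-\frac1{64}=-\frac{15}{1024}<-\frac1{128}$ and $2\delta-1<-\frac1{128}$, so the sum of \eqref{eq:p1} and \eqref{eq:p2} is at most $C'e^{-n/128}$ for a universal $C'$. Let $C$ be the largest of $C'$, $e^{n_0/128}$ and the cotype bounds of the three regimes. This proves Theorem~\ref{thm:all}, and Theorem~\ref{thm:one} with it. \hfill$\square$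

\begin{thebibliography}{9}

\bibitem{DS} Davidson and Szarek, in \emph{Handbook of the Geometry of Banach Spaces}, vol.~1, Theorem II.13.

\bibitem{HT} Han Huang and Konstantin Tikhomirov, \emph{Cotype of random polytopes}, arXiv:2603.04749 (2026).

\end{thebibliography}
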